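# Free products of automaton semigroups

Take two semigroups, each generated by a finite automaton acting on words. Is their free product again generated by a finite automaton? Tara Brough and Alan J. Cain, in "Automaton semigroup constructions", arXiv:1310.4852 (2013), state the conjecture that the answer can be no. These notes prove that the answer is always yes, so the conjecture is false. We start with the smallest free product there is, where everything can be done by hand.

## 1. Automata acting on words, and the free product of two one-element semigroups

All semigroups are non-empty, and all alphabets are finite and non-empty (the trivial semigroup acts on a one-letter alphabet, so nothing is lost). Alphabets may be renamed, so two given alphabets may be assumed disjoint.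

**Definition (automaton semigroup).** An automaton $\mathcal A=(Q,B,\delta)$ consists of a finite set $Q$ of states, a finite alphabet $B$ and a function $\delta:Q\times B\to Q\times B$. Each state acts on the right on the set $B^*$ of finite words: the empty word is fixed, and if $\delta(q,b)=(q',b')$ then $(b\alpha)\cdot q=b'(\alpha\cdot q')$. A word $w=w_1\cdots w_n\in Q^+$ acts by $\alpha\cdot w=(\cdots(\alpha\cdot w_1)\cdots)\cdot w_n$. This gives a homomorphism $\pi:Q^+\to\operatorname{End}B^*$, whose image is denoted $\Sigma(\mathcal A)$. A semigroup is an *automaton semigroup* if it is isomorphic to some $\Sigma(\mathcal A)$.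

Here an endomorphism of the tree $A^*$ is a map $A^*\to A^*$ that preserves lengths and prefixes. If $s$ is one and $a\in A$ is a letter, then $(a\alpha)\cdot s$ begins with the letter $a\cdot s$, and what follows depends on $\alpha$ in a length- and prefix-preserving way.

**Definition (section).** The *section* $s|_a$ is the endomorphism defined by
$$(a\alpha)\cdot s=(a\cdot s)\,(\alpha\cdot s|_a).\tag{1}$$
For a word, put $s|_{a_1\cdots a_l}=(\cdots(s|_{a_1})|_{a_2}\cdots)|_{a_l}$. Then $(z\alpha)\cdot s=(z\cdot s)(\alpha\cdot s|_z)$ for all words $z,\alpha$.

For a state of an automaton with $\delta(q,b)=(q',b')$, formula (1) says $b\cdot q=b'$ and $q|_b=q'$. Sections of products are computed by letting $s$ and then $s'$ act on $a\alpha$: the result is $\big((a\cdot s)\cdot s'\big)\big((\alpha\cdot s|_a)\cdot s'|_{a\cdot s}\big)$, so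
$$(ss')|_a=s|_a\;s'|_{a\cdot s}.\tag{2}$$
Call two elements *separated* if they act differently on words. For every word $z$,
$$\text{if } u|_z \text{ and } u'|_z \text{ are separated, then } u \text{ and } u' \text{ are separated},\tag{3}$$
because $(z\alpha)\cdot u=(z\cdot u)(\alpha\cdot u|_z)$, and likewise for $u'$: if some $\alpha$ separates the sections, then $z\alpha$ separates $u$ and $u'$.

**Definition (free product).** Let $S=\operatorname{Sgp}\langle X_1\mid R_1\rangle$ and $T=\operatorname{Sgp}\langle X_2\mid R_2\rangle$ with $X_1,X_2$ disjoint. Then $S\star T=\operatorname{Sgp}\langle X_1\cup X_2\mid R_1\cup R_2\rangle$. Identities of $S$ and $T$, if present, are not amalgamated.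

Two standard facts will be used. A pair of homomorphisms from $S$ and from $T$ into a semigroup $M$ extends uniquely to a homomorphism $S\star T\to M$. And every $u\in S\star T$ has a unique normal form $u=v_1v_2\cdots v_n$ with $n\ge1$, $v_i\in S\sqcup T$, and consecutive $v_i$ in different factors. The $v_i$ are the *components* of $u$.

Now take $S=\{e\}$ and $T=\{f\}$. The free product $\{e\}\star\{f\}$ is infinite: its elements are the alternating words $e,\ f,\ ef,\ fe,\ efe,\dots$, and each is determined by its first component and its length.

A natural first attempt puts the two alphabets side by side: each factor acts as before on its own letters, and fixes each letter of the other alphabet with section equal to itself. With one-letter alphabets, every letter is then fixed and the sections of $e$ and $f$ are again $e$ and $f$, so all of $\{e\}\star\{f\}$ acts as the identity. The letters keep no record of *which factor acted and in what order*. The repair is to let them keep such a record.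

**Proposition 1.** $\{e\}\star\{f\}$ is an automaton semigroup.

*Proof.* Use states $e,f$ and the eight letters $a,x,y,z,a',x',y',z'$. The entry for a state $q$ and letter $\beta$ is the pair $(q|_\beta,\ \beta\cdot q)$.

| | $a$ | $x$ | $y$ | $z$ | $a'$ | $x'$ | $y'$ | $z'$ |
|---|---|---|---|---|---|---|---|---|
| $e$ | $(f,x)$ | $(f,x)$ | $(e,y)$ | $(e,z)$ | $(e,y')$ | $(e,z')$ | $(e,y')$ | $(e,z')$ |
| $f$ | $(f,y)$ | $(f,z)$ | $(f,y)$ | $(f,z)$ | $(e,x')$ | $(e,x')$ | $(f,y')$ | $(f,z')$ |

The primed half is the unprimed half with $e$ and $f$ exchanged.

**Step 1: the two states act as idempotents.** The table shows that for each state $q$ and letter $\beta$ we have $(\beta\cdot q)\cdot q=\beta\cdot q$ and $q|_{\beta\cdot q}=q|_\beta$. Hence $(\beta\alpha)\cdot qq=(\beta\cdot q)\big(\alpha\cdot q|_\beta\, q|_\beta\big)$. By induction on length, applied to the state $q|_\beta\in\{e,f\}$, this equals $(\beta\cdot q)(\alpha\cdot q|_\beta)=(\beta\alpha)\cdot q$. So $\{e\}\star\{f\}$ acts on words, with image $\Sigma(\mathcal A)$, and it remains to see that distinct elements are separated.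

**Step 2: what the letter $a$ does.** Let $u=v_1\cdots v_n$ be in normal form. If $v_1=f$, then $a\cdot u=y$ and $u|_a=u$, since after the first component the letter is $y$, where all sections are unchanged. If $v_1=e$ and $n=1$, then $a\cdot u=x$ and $u|_a=f$. If $v_1=e$ and $n\ge2$, then $a$ goes to $x$, then under $v_2=f$ to $z$, where it stays; so $a\cdot u=z$ and $u|_a=f\cdot f\cdot v_3\cdots v_n=v_2v_3\cdots v_n$, because $ff=f$. Thus $a$ *erases* the first component of a word beginning with $e$ and having length at least $2$. Symmetrically, $a'$ does the same for words beginning with $f$.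

**Step 3: separation.** Let $u\ne u'$. If their first components differ, then $a$ goes to $x$ or $z$ under one and to $y$ under the other. If their first components agree, their lengths differ, say $n<m$, and by symmetry both begin with $e$. If $n=1$, then $a\cdot u=x$ and $a\cdot u'=z$. If $n\ge2$, then $u|_a$ and $u'|_a$ both begin with $f$ and have lengths $n-1<m-1$; they are separated by induction on $n$ (using the primed letters), so $u,u'$ are separated by (3). $\square$

What changes for general $S$ and $T$?

1. A component is no longer known from its factor. It is an element $s\in S$, and a letter can carry only a finite amount of information about $s$. To learn more, one must pass to sections of $s$.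
2. Erasing replaced $e$ by $f$ and used $ff=f$. In general perhaps only one factor has an idempotent.
3. Perhaps neither factor has one.

We deal with these in this order.

## 2. Self-similar semigroups and the statements

For an endomorphism $s$ of $A^*$ let $\Lambda(s)=\{s|_\alpha:\alpha\in A^*\}$; it contains $s$ (empty $\alpha$).

**Definition (self-similar).** A semigroup is *self-similar* if it is isomorphic to a semigroup $S$ of endomorphisms of some $A^*$, with $A$ finite, such that $s|_a\in S$ for all $s\in S$, $a\in A$. A set $X\subseteq S$ is *section-closed* if $x|_a\in X$ for all $x\in X$, $a\in A$.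

**Automata and section-closed generators.** *A semigroup is an automaton semigroup if and only if it is isomorphic to a self-similar semigroup $S$ as above that is generated by a finite section-closed set $X\subseteq S$.*

Given an automaton, let $X=\pi(Q)$. If $\delta(q,b)=(q',b')$, then $\pi(q)|_b=\pi(q')$, so $X$ is section-closed; by (2) so is the semigroup it generates. Conversely, given $X$, use the automaton with state set $X$ and $\delta(x,a)=(x|_a,a\cdot x)$. By induction on word length and (1), the state $x$ acts as the endomorphism $x$.

In this situation every $\Lambda(s)$ is finite: if $s=x_1\cdots x_l$ with $x_i\in X$, then by (2) every section of $s$ is again a product of $l$ elements of $X$.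

**Example 1 (free semigroups of finite rank at least 2).** These are known to be automaton semigroups. Let $Q=B$ with $|Q|\ge2$ and $\delta(q,y)=(y,q)$, that is, $y\cdot q=q$ and $q|_y=y$. Then $\alpha\cdot q$ is the prefix of length $|\alpha|$ of $q\alpha$: by induction, $(y\alpha)\cdot q=q(\alpha\cdot y)$, and $\alpha\cdot y$ is the prefix of length $|\alpha|$ of $y\alpha$. So $\alpha\cdot q_1\cdots q_n$ is the prefix of length $|\alpha|$ of $q_n\cdots q_1\alpha$. Let $w=q_1\cdots q_n\ne w'=q_1'\cdots q_m'$ with $n\le m$, and let $|\alpha|=m$. If $n=m$, the images are the reversals of $w$ and $w'$, which differ. If $n<m$, position $n+1$ of the image under $w$ is the first letter of $\alpha$, and under $w'$ it is $q'_{m-n}$; choose the first letter of $\alpha$ different from $q'_{m-n}$. So distinct words act differently, and $\Sigma(\mathcal A)$ is free on $Q$.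

**Theorem 1.** If $S$ and $T$ are automaton semigroups, then $S\star T$ is an automaton semigroup. (Hence the conjecture is false.) If moreover $S,T$ have no idempotents and $X\subseteq S$, $Y\subseteq T$ are finite section-closed generating sets, then $S\star T$ is generated by an automaton with state set exactly $X\sqcup Y$.

**Theorem 2.**
(i) The class of self-similar semigroups is closed under free products.
(ii) If $S$ is an automaton semigroup, so is $S\star\mathbb N$, where $\mathbb N=t^+$ is the free monogenic semigroup (itself not an automaton semigroup).
(iii) A free product of $m$ automaton semigroups and $k$ copies of $\mathbb N$ ($m,k<\infty$, $m+k\ge1$) is an automaton semigroup whenever $m\ge1$ or $k\ge2$; for $(m,k)=(0,1)$ it is not.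

Write $U=S\star T$ throughout.

## 3. Defining an action of $U$ one factor at a time

This section reduces the construction of an automaton for $U$ to two tasks: give data for $S$ and for $T$ separately, then check faithfulness.

**Lemma 1.** Let $B$ be a finite set. Suppose $S$ and $T$ act on $B$ on the right, and that maps $(\beta,v)\mapsto v|_\beta\in U$ are given for $v\in S$ and for $v\in T$, satisfying $(vv')|_\beta=v|_\beta\,v'|_{\beta\cdot v}$ whenever $v,v'$ lie in the same factor. Then these extend uniquely to an action of $U$ on $B$ and a map $(\beta,u)\mapsto u|_\beta\in U$ with $(uu')|_\beta=u|_\beta\,u'|_{\beta\cdot u}$ for all $u,u'\in U$. The rule $(\beta\alpha)\cdot u=(\beta\cdot u)(\alpha\cdot u|_\beta)$ defines an action of $U$ on $B^*$ by tree endomorphisms. If this action is faithful, $U$ is self-similar. If in addition $U$ is generated by a finite set $R$ with $r|_\beta\in R$ for all $r\in R$, $\beta\in B$, then $U\cong\Sigma(R,B,\delta)$ with $\delta(r,\beta)=(r|_\beta,\beta\cdot r)$.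

*Proof.* **Step 1: package the data as homomorphisms.** Consider pairs $(\tau,\lambda)$ with $\tau:B\to B$ (written on the right) and $\lambda:B\to U$, multiplied by
$$(\tau,\lambda)(\tau',\lambda')=\big(\tau\tau',\ \beta\mapsto\lambda(\beta)\,\lambda'(\beta\tau)\big).$$
This is associative: both bracketings of a triple product have second entry $\beta\mapsto\lambda(\beta)\lambda'(\beta\tau)\lambda''(\beta\tau\tau')$. The hypothesis says precisely that $v\mapsto(\beta\mapsto\beta\cdot v,\ \beta\mapsto v|_\beta)$ is a homomorphism from $S$, and from $T$, into this semigroup. By the universal property both extend uniquely to one homomorphism from $U$. That is the first claim.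

**Step 2: pass from letters to words.** The recursive rule (with the empty word fixed) defines a length- and prefix-preserving map of $B^*$ for each $u$. By induction on length,
$$((\beta\alpha)\cdot u)\cdot u'=(\beta\cdot uu')\big((\alpha\cdot u|_\beta)\cdot u'|_{\beta\cdot u}\big)=(\beta\cdot uu')\big(\alpha\cdot (uu')|_\beta\big)=(\beta\alpha)\cdot uu',$$
so this is an action.

**Step 3: read off self-similarity.** By the rule, the section at $\beta$ of the endomorphism induced by $u$ is the one induced by $u|_\beta$. So the image of $U$ in $\operatorname{End}B^*$ is closed under sections. If the action is faithful, $U$ is isomorphic to this image and is self-similar.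

**Step 4: the automaton.** Given $R$, induction on word length shows that the state $r$ of $(R,B,\delta)$ acts on $B^*$ exactly as the element $r\in U$. Since $R$ generates $U$, the semigroup $\Sigma(R,B,\delta)$ is the image of $U$, which is isomorphic to $U$. $\square$

Because of Step 3, we use the words "section" and "separated", and principle (3), for the action of $U$ on $B^*$.

## 4. Letters that carry a finite control

We now build a family of alphabets $B$ to which Lemma 1 applies. A letter should read a normal form $v_1\cdots v_n$ from left to right, remember some finite control state, and in each component either do nothing, or replace it by a section, or replace it by an idempotent.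

There is one constraint. An action of $S$ must treat $s$ followed by $s'$ in the same way as the single element $ss'$, so while elements of $S$ keep coming, the letter cannot know that the component is finished. We therefore let the letter store the control state together with the transformation accumulated so far in the present component, and change the control state only when an element of the *other* factor arrives.

**The setting.** Let $S,T$ be self-similar semigroups of endomorphisms of $A^*$ and $A'^*$, with $A\cap A'=\emptyset$. Let $f:S\to\mathrm{Trans}(A)$ and $g:T\to\mathrm{Trans}(A')$ be the actions on letters. Put $F_S=f(S)$, $F_T=g(T)$ and let $F=F_S\sqcup F_T$ be their tagged disjoint union, a finite set. For $v\in S\sqcup T$ the *value* $\mathrm{val}(v)\in F$ is $f(v)$ if $v\in S$, and $g(v)$ if $v\in T$. For instance, in Example 1 the value of $q_1\cdots q_n$ is the constant map with image $q_n$.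

**Definition (machine).** A *machine* is a finite set $C$ with maps $\kappa:C\times F\to C$ and $\mathrm{op}:C\to A\sqcup A'\sqcup\{*,\varepsilon\}$. The symbol $\varepsilon$ may be used only when $T$ has a fixed chosen idempotent $e$.

The idea is that $\mathrm{op}(c)$ says what to do to the component being read in control state $c$, and $\kappa(c,\varphi)$ is the next control state once that component is finished and had value $\varphi$.

**The alphabet of a machine.** Let $B=C\sqcup(C\times F)$. For $s\in S$:

* On $c\in C$: $c\cdot s=(c,f(s))$. The section $s|_c$ is $s|_a$ if $\mathrm{op}(c)=a\in A$; it is $e$ if $\mathrm{op}(c)=\varepsilon$; it is $s$ otherwise.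
* On $(c,\varphi)$ with $\varphi\in F_S$: $(c,\varphi)\cdot s=(c,\varphi f(s))$. The section $s|_{(c,\varphi)}$ is $s|_{a\varphi}$ if $\mathrm{op}(c)=a\in A$; it is $e$ if $\mathrm{op}(c)=\varepsilon$; it is $s$ otherwise.
* On $(c,\varphi)$ with $\varphi\in F_T$: put $d=\kappa(c,\varphi)$; then $(c,\varphi)\cdot s=d\cdot s$ and $s|_{(c,\varphi)}=s|_d$.

For $T$ the rules are the same with $A',g,F_T,F_S$ in place of $A,f,F_S,F_T$; the symbol $\varepsilon$ again yields $e$.

**The hypotheses of Lemma 1 hold.** Let $s,s'\in S$.

* On $c$: $(c\cdot s)\cdot s'=(c,f(s)f(s'))=c\cdot ss'$. The section condition reads $s|_a\,s'|_{af(s)}=(ss')|_a$, which is (2), if $\mathrm{op}(c)=a\in A$; it reads $ee=e$ if $\mathrm{op}(c)=\varepsilon$; otherwise it reads $ss'=ss'$.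
* On $(c,\varphi)$ with $\varphi\in F_S$: the same computation with $a\varphi$ in place of $a$.
* On $(c,\varphi)$ with $\varphi\in F_T$: $((c,\varphi)\cdot s)\cdot s'=(d\cdot s)\cdot s'=d\cdot ss'=(c,\varphi)\cdot ss'$ and $s|_{(c,\varphi)}\,s'|_{(c,\varphi)\cdot s}=s|_d\,s'|_{d\cdot s}=(ss')|_d=(ss')|_{(c,\varphi)}$, by the first case.

For $T$ the check is the same.

**How a machine reads a normal form.** For $v\in S\sqcup T$ and $b\in A\sqcup A'\sqcup\{*,\varepsilon\}$, put $v^b=v|_b$ if $b$ is a letter of the alphabet of the factor containing $v$; $v^\varepsilon=e$; and $v^b=v$ otherwise. Let $u=v_1\cdots v_n$ be in normal form, let $c_0\in C$, and put $c_i=\kappa(c_{i-1},\mathrm{val}(v_i))$. Then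
$$c_0\cdot u=(c_{n-1},\mathrm{val}(v_n)),\qquad u|_{c_0}=v_1^{\mathrm{op}(c_0)}\,v_2^{\mathrm{op}(c_1)}\cdots v_n^{\mathrm{op}(c_{n-1})}.\tag{4}$$

*Proof of (4).* Induction on $n$; for $n=1$ it is the definition. Let $n\ge2$ and $u_-=v_1\cdots v_{n-1}$, so that $c_0\cdot u_-=(c_{n-2},\mathrm{val}(v_{n-1}))$. Since $v_n$ lies in the factor not containing $v_{n-1}$, the third rule applies, with $d=\kappa(c_{n-2},\mathrm{val}(v_{n-1}))=c_{n-1}$. It gives $c_0\cdot u=c_{n-1}\cdot v_n=(c_{n-1},\mathrm{val}(v_n))$ and $u|_{c_0}=u_-|_{c_0}\;v_n|_{c_{n-1}}=u_-|_{c_0}\;v_n^{\mathrm{op}(c_{n-1})}$. $\square$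

**Generators.** If $X\subseteq S$ and $Y\subseteq T$ are finite section-closed generating sets, with $e\in Y$ if $\varepsilon$ is used, then $R=X\sqcup Y$ generates $U$, and every $r|_\beta$ with $r\in R$, $\beta\in B$ is a section of $r$ at a letter, or $e$, or $r$, hence lies in $R$. So by Lemma 1, **all that remains is to choose $(C,\kappa,\mathrm{op})$ so that $U$ acts faithfully on $B^*$.**

**The first difference.** Let $u=v_1\cdots v_n\ne u'=v'_1\cdots v'_m$ be in normal form, and let $k$ be least such that $v_k,v_k'$ do not both exist and coincide. Up to exchanging $u$ and $u'$, one of the following holds: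

* (a) $n=k-1<m$ (so $k\ge2$, as $n\ge1$);
* (b) $k\le\min(n,m)$ and $v_k\ne v_k'$.

In (b) with $k\ge2$, the elements $v_k,v_k'$ lie in the same factor, because $v_{k-1}=v'_{k-1}$.

In case (b) we bring the difference down to the level of values. If $v_k\ne v'_k$ lie in the same factor, they are different endomorphisms; take a *shortest* word $b_1\cdots b_l$ over its alphabet with $b_1\cdots b_l\cdot v_k\ne b_1\cdots b_l\cdot v_k'$. By minimality the two images differ only in the last letter, and these last letters are the images of $b_l$ under $v_k|_{b_1\cdots b_{l-1}}$ and $v'_k|_{b_1\cdots b_{l-1}}$. Hence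
$$\mathrm{val}(v_k|_{b_1\cdots b_{l-1}})\ne\mathrm{val}(v'_k|_{b_1\cdots b_{l-1}}).\tag{5}$$
If $k=1$ and $v_1,v_1'$ lie in different factors, then $\mathrm{val}(v_1)\neq\mathrm{val}(v_1')$ because of the tags; in that case put $l=1$, so the word $b_1\cdots b_{l-1}$ is empty and (5) still holds.

So the first change from Section 1 is settled in principle: *if we can apply sections at position $k$ while leaving the rest alone, and then read the value at position $k$, we can separate $u$ from $u'$.* The issue is how to reach position $k$.

## 5. One factor contains an idempotent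

By symmetry let $e=e^2\in T$. If $Y$ is a finite section-closed generating set of $T$, replace it by $Y\cup\Lambda(e)$, which is finite and section-closed and contains $e$.

The plan: count directly to positions $1,2,3$ with finitely many control states, and bring far positions to position $2$ or $3$ by erasing, as in Section 1.

**The machine.** Let $I=A\sqcup A'\sqcup\{*\}$ and
$$C=\{p_1^b,p_2^b,p_3^b:b\in I\}\cup\{\mathrm{er}_1,\mathrm{er}_2\}\cup\{\mathrm{off}_\varphi:\varphi\in F\}.$$
The operations are $\mathrm{op}(p_1^b)=b$, $\mathrm{op}(p_2^b)=\mathrm{op}(p_3^b)=\mathrm{op}(\mathrm{off}_\varphi)=*$ and $\mathrm{op}(\mathrm{er}_1)=\mathrm{op}(\mathrm{er}_2)=\varepsilon$. The control moves by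
$$\kappa(p_3^b,\varphi)=p_2^b,\quad \kappa(p_2^b,\varphi)=p_1^b,\quad \kappa(p_1^b,\varphi)=\mathrm{off}_\varphi,\quad \kappa(\mathrm{er}_2,\varphi)=\mathrm{er}_1,\quad\kappa(\mathrm{er}_1,\varphi)=\mathrm{off}_\varphi,\quad\kappa(\mathrm{off}_\psi,\varphi)=\mathrm{off}_\psi.$$

By (4), $p_i^b$ replaces the $i$-th component $v_i$ (if it exists) by $v_i^b$ and changes nothing else, so the result is again in normal form. The letter $\mathrm{er}_1$ replaces $v_1$ by $e$. The letter $\mathrm{er}_2$ replaces $v_1$, and $v_2$ if it exists, by $e$.

**Step 1: separate $u$ and $u'$ when the first difference is at $k\le3$.**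

(a) Here $n=k-1\ge1$. Start from $p_k^*$. Under $u$ the last control state is $c_{n-1}=c_{k-2}=p_2^*$, so the image is $(p_2^*,\cdot)$. Under $u'$ we have $c_{k-1}=p_1^*$, so the image is $(p_1^*,\cdot)$ if $m=k$, and some $(\mathrm{off}_\varphi,\cdot)$ if $m>k$. These differ from $(p_2^*,\cdot)$.

(b) Apply $p_k^{b_1}\cdots p_k^{b_{l-1}}$, with the word from (5). This replaces $v_k,v'_k$ by $v_k|_{b_1\cdots b_{l-1}}$, $v_k'|_{b_1\cdots b_{l-1}}$ and changes nothing else. By (3) and (5) we may therefore assume $\mathrm{val}(v_k)\ne\mathrm{val}(v_k')$. Now $p_k^*$ is mapped by $u$ to $(p_1^*,\mathrm{val}(v_k))$ if $n=k$, and to $(\mathrm{off}_{\mathrm{val}(v_k)},\cdot)$ if $n>k$; similarly for $u'$. If $n=m=k$, the second coordinates differ. If exactly one of $n,m$ equals $k$, one first coordinate is $p_1^*$ and the other is not. If $n,m>k$, the indices of $\mathrm{off}$ differ. So the images differ in all combinations.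

**Step 2: erase long prefixes.** *Claim: for each $i\ge1$ there is $z\in\{\mathrm{er}_1,\mathrm{er}_2\}^*$, depending only on $i$, such that every $u=v_1\cdots v_n$ with $n\ge i$ and $v_i\in T$ satisfies $u|_z=e\,v_{i+1}\cdots v_n$.*

* For $i=1$, take $z=\mathrm{er}_1$.
* For $i=2$, we have $v_1\in S$. The letter $\mathrm{er}_1$ gives $e\,v_2v_3\cdots v_n=(ev_2)v_3\cdots v_n$, with first component $ev_2\in T$. A second $\mathrm{er}_1$ gives $e\,v_3\cdots v_n$. So $z=\mathrm{er}_1\mathrm{er}_1$.
* For $i\ge3$, we have $v_{i-2}\in T$. By induction some word, depending only on $i-2$, leads to $e\,v_{i-1}v_iv_{i+1}\cdots v_n$, with $v_{i-1}\in S$. Then $\mathrm{er}_2$ gives $e\,e\,v_iv_{i+1}\cdots v_n=(ev_i)v_{i+1}\cdots v_n$, with first component $ev_i\in T$, and $\mathrm{er}_1$ gives $e\,v_{i+1}\cdots v_n$.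

For example, for $u=s_1t_2s_3t_4s_5$ and $i=4$ the word is $\mathrm{er}_1\mathrm{er}_1\mathrm{er}_2\mathrm{er}_1$:
$$s_1t_2s_3t_4s_5\ \to\ (et_2)s_3t_4s_5\ \to\ e\,s_3t_4s_5\ \to\ (et_4)s_5\ \to\ e\,s_5 .$$

**Step 3: reduce $k\ge4$ to Step 1.** The components alternate, so exactly one $i\in\{k-1,k-2\}$ has $v_i=v_i'\in T$; and $n,m\ge k-1\ge i$. With $z$ from the claim for this $i$, we get $u|_z=e\,v_{i+1}\cdots v_n$ and $u'|_z=e\,v'_{i+1}\cdots v'_m$. These are normal forms, since the components after index $i$, if any, begin in $S$. Old position $i$ has become position $1$, so they are distinct, with first difference at $k-i+1\in\{2,3\}$. By Step 1 they are separated, hence by (3) so are $u$ and $u'$.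

So $U$ acts faithfully whenever one of $S,T$ contains an idempotent. $\square$

## 6. Why erasing and counting fail without idempotents

Now suppose neither $S$ nor $T$ contains an idempotent, as for two free semigroups. What breaks?

**Constant erasing is impossible.** Suppose that, in data as in Lemma 1, a letter $\beta$ turns every element of $S$ into one fixed $c\in U$, in the sense that $s|_{\beta'}=c$ for all $s\in S$ and all $\beta'\in\{\beta\}\cup\beta\cdot S$. Then $c=(ss')|_\beta=s|_\beta\,s'|_{\beta\cdot s}=cc$. But an idempotent of $U$ lies in $S$ or $T$: if $c=v_1\cdots v_n$ with $n\ge2$, then $cc$ has $2n$ components (if $v_n,v_1$ lie in different factors) or $2n-1>n$ components (if in the same factor), so $cc\neq c$. Hence there is no such $c$.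

**Bounded counting is not enough.** Without erasing, one might keep only counters $p_1^b,\dots,p_N^b$ (with $\kappa(p_i^b,\varphi)=p_{i-1}^b$ for $2\le i\le N$, and $p_1^b,\mathrm{off}_\varphi$ as above). Take
$$u=v_1\cdots v_N\,v_{N+1}\,v_{N+2},\qquad u'=v_1\cdots v_N\,v'_{N+1}\,v_{N+2}$$
with $v_{N+1}\ne v'_{N+1}$ in the same factor (each factor has more than one element, since the element of a one-element semigroup is idempotent). Whatever the letter, of $C$ or of $C\times F$, the control state is some $\mathrm{off}_\varphi$ after at most $N$ components. It is determined by the letter and the first $N$ components, and only these components are changed. So $u$ and $u'$ send each letter to the same letter, and their sections again have the form above, with the same $v_{N+1},v'_{N+1},v_{N+2}$. By induction on word length, $u$ and $u'$ act identically.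

So position $k$ can be recognized neither by its number nor by removing what precedes it. The remaining possibility is that the letter recognizes position $k$ by the *values* it meets: make the value at position $k-1$ equal to some $\psi$ and all earlier values different from $\psi$, and let the letter wait for the first $\psi$. Two questions arise. Can the values be changed at all? And to change the value at position $k-1$ we must first reach position $k-1$; is this circular?

## 7. Values along sections

The absence of idempotents, which ended the erasing method, is what makes values changeable.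

For $v\in S\sqcup T$ let $W(v)=\mathrm{val}(\Lambda(v))\subseteq F$, the set of values that sections of $v$ can take.

**Lemma 2.** If neither $S$ nor $T$ contains an idempotent, then $|W(v)|\ge2$ for every $v\in S\sqcup T$.

*Proof.* Say $v\in S$ and $W(v)=\{\varphi\}$. Then every section of $v$ acts on letters by $\varphi$, so $(a_1\cdots a_l)\cdot v=(a_1\varphi)\cdots(a_l\varphi)$. Hence $v^i$ acts letterwise by $\varphi^i$. Since $\mathrm{Trans}(A)$ is finite, $\varphi^{2i}=\varphi^i$ for some $i\ge1$, and then $v^{2i}=v^i$ is an idempotent of $S$, a contradiction. The case $v\in T$ is the same. $\square$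

There is one more danger. Taking sections is irreversible, and a value available now may be lost later.

**Example 2.** Let $Q=\{0,1,r\}$ and $B=\{0,1\}$, where the states $0,1$ act as in Example 1 ($\delta(q,y)=(y,q)$ for $q\in\{0,1\}$) and $\delta(r,b)=(0,b)$. Write $\mathrm{const}_q$ for the constant map to $q$. The sections of $0$ are $0$ and $1$, so $W(0)=\{\mathrm{const}_0,\mathrm{const}_1\}$. The sections of $r$ are $r$, $0$ and $1$, so $W(r)=\{\mathrm{id},\mathrm{const}_0,\mathrm{const}_1\}$. As soon as we pass to $r|_b=0$, the value $\mathrm{id}$ is gone for good.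

**Definition (stable).** An element $r\in S\sqcup T$ is *stable* if $W(r')=W(r)$ for all $r'\in\Lambda(r)$.

In Example 2, $0$ and $1$ are stable and $r$ is not, but $r$ has the stable section $0$. This is general:

* *Every $v$ has a stable section.* If $r'\in\Lambda(r)$, then $\Lambda(r')\subseteq\Lambda(r)$ and $W(r')\subseteq W(r)$. Choose $r\in\Lambda(v)$ with $|W(r)|$ minimal among elements of $\Lambda(v)$. Any $r'\in\Lambda(r)$ lies in $\Lambda(v)$, so $|W(r')|\ge|W(r)|$, and $W(r')=W(r)$.
* *Sections of a stable element are stable with the same $W$.* If $r$ is stable and $r'\in\Lambda(r)$, then $W(r')=W(r)$, and every $r''\in\Lambda(r')\subseteq\Lambda(r)$ has $W(r'')=W(r)=W(r')$.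

## 8. Marking components and waiting for the mark

Assume from now until the end of Section 9 that neither $S$ nor $T$ contains an idempotent.

**The machine.** Let $I=A\sqcup A'\sqcup\{*\}$ and
$$C=\{\mathrm{st}_b:b\in I\}\cup\{\mathrm{wait}_{\psi,b}:\psi\in F,\ b\in I\}\cup\{\mathrm{off}_\varphi:\varphi\in F\}.$$
Put $\mathrm{op}(\mathrm{st}_b)=b$ and $\mathrm{op}(\mathrm{wait}_{\psi,b})=\mathrm{op}(\mathrm{off}_\varphi)=*$. Put $\kappa(\mathrm{st}_b,\varphi)=\mathrm{off}_\varphi$ and $\kappa(\mathrm{off}_\psi,\varphi)=\mathrm{off}_\psi$. Finally, $\kappa(\mathrm{wait}_{\psi,b},\varphi)=\mathrm{st}_b$ if $\varphi=\psi$, and $\kappa(\mathrm{wait}_{\psi,b},\varphi)=\mathrm{wait}_{\psi,b}$ if $\varphi\ne\psi$. The symbol $\varepsilon$ is not used.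

By (4), for $u=v_1\cdots v_n$ in normal form:
$$u|_{\mathrm{st}_b}=v_1^b\,v_2\cdots v_n;\tag{6}$$
and if $\mathrm{val}(v_j)=\psi$, $\mathrm{val}(v_i)\ne\psi$ for $i<j$, and $j<n$, then
$$u|_{\mathrm{wait}_{\psi,b}}=v_1\cdots v_j\,v_{j+1}^b\,v_{j+2}\cdots v_n.\tag{7}$$
These are again normal forms, with the same number of components, lying in the same factors as before.

Here is how the first positions are reached. Position $1$ is edited by the letters $\mathrm{st}_b$. To edit $v_2$: edit $v_1$ until it has some value $\psi$, then use $\mathrm{wait}_{\psi,b}$. To edit $v_3$: edit $v_2$ until it has some value $\psi$; the value of $v_1$ differs from $\psi$ by its tag, since $v_1$ and $v_2$ lie in different factors; then wait for $\psi$. To edit $v_4$: bring $v_3$ to a value $\psi$, and $v_1$, which lies in the same factor, to a value other than $\psi$; this is where Lemma 2 enters. But editing $v_3$ itself used up marks on $v_2$ and $v_1$, so *after* editing $v_3$ we must reset $v_1$ and $v_2$ to prescribed values. Stability guarantees that the prescribed values are still available. The lemma below is the resulting induction: it says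 that all values in a prefix can be prescribed at once.

**Lemma 3.** Let $j\ge0$, let $v_1,\dots,v_j$ be components alternating between the factors, and for $i\le j$ let $\rho_i\in\Lambda(v_i)$ be stable and $\varphi_i\in W(\rho_i)$. There are a word $z\in C^*$ and elements $r_i\in\Lambda(\rho_i)$ with $\mathrm{val}(r_i)=\varphi_i$ $(i\le j)$ such that for every $u\in U$ whose normal form begins with $v_1,\dots,v_j$, say $u=v_1\cdots v_jv_{j+1}\cdots v_n$ with $n\ge\max(j,1)$,
$$u|_z=r_1\cdots r_j\,v_{j+1}\cdots v_n.$$

*Proof.* Induction on $j$. For $j=0$ take $z$ empty. Let $j\ge1$. Since $\varphi_j\in W(\rho_j)$, we may choose $r_j\in\Lambda(\rho_j)\subseteq\Lambda(v_j)$ with $\mathrm{val}(r_j)=\varphi_j$. Write $r_j=v_j|_{b_1\cdots b_l}$, where $b_1\cdots b_l$ is a word over the alphabet of the factor of $v_j$.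

If $j=1$, then $z=\mathrm{st}_{b_1}\cdots\mathrm{st}_{b_l}$ works, by (6) applied $l$ times.

Let $j\ge2$.

**Step 1: mark position $j-1$.** Choose $\psi\in W(\rho_{j-1})$ and, for $i<j-1$, choose $\psi_i\in W(\rho_i)\setminus\{\psi\}$; this is possible by Lemma 2. By the induction hypothesis for $v_1,\dots,v_{j-1}$ with these target values, there is $z'$ such that
$$u|_{z'}=r_1'\cdots r_{j-1}'\,v_jv_{j+1}\cdots v_n,$$
where $r_i'\in\Lambda(\rho_i)$, $\mathrm{val}(r'_{j-1})=\psi$, and $\mathrm{val}(r'_i)=\psi_i\ne\psi$ for $i<j-1$.

**Step 2: edit position $j$.** Now $j-1$ is the first position with value $\psi$, and $j-1<n$. By (7), $\mathrm{wait}_{\psi,b_1}$ replaces $v_j$ by $v_j|_{b_1}$ and changes nothing else. The first $j-1$ components are unchanged, so (7) applies again. After $\mathrm{wait}_{\psi,b_1}\cdots\mathrm{wait}_{\psi,b_l}$ the $j$-th component is $v_j|_{b_1\cdots b_l}=r_j$, and nothing else has changed.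

**Step 3: reset positions $1,\dots,j-1$.** Apply the induction hypothesis to the components $r_1',\dots,r'_{j-1}$, each taken as its own stable section, with target values $\varphi_1,\dots,\varphi_{j-1}$. This is legitimate: $r_i'$ is a section of the stable element $\rho_i$, so it is stable and $W(r_i')=W(\rho_i)\ni\varphi_i$. We obtain $z''$ that replaces each $r'_i$ by some $r_i\in\Lambda(r_i')\subseteq\Lambda(\rho_i)$ with $\mathrm{val}(r_i)=\varphi_i$, and leaves all later components, including $r_j$, unchanged.

Take $z=z'\,\mathrm{wait}_{\psi,b_1}\cdots\mathrm{wait}_{\psi,b_l}\,z''$. None of the choices depends on $v_{j+1},\dots,v_n$, so the same $z$ and $r_i$ serve for every such $u$. $\square$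

## 9. Faithfulness without idempotents

Let $u=v_1\cdots v_n\ne u'=v_1'\cdots v_m'$ with first difference $k$ (Section 4). We show that $u$ and $u'$ are separated.

**Step 1: $k=1$.** Then (b) holds. Apply $\mathrm{st}_{b_1}\cdots\mathrm{st}_{b_{l-1}}$ with the word from (5). By (3), (5) and (6) we may assume $\mathrm{val}(v_1)\ne\mathrm{val}(v_1')$. By (4) the letter $\mathrm{st}_*$ is mapped by $u$ to $(\mathrm{st}_*,\mathrm{val}(v_1))$ if $n=1$, and to a letter $(\mathrm{off}_{\mathrm{val}(v_1)},\cdot)$ if $n>1$; similarly for $u'$. If $n=m=1$, the second coordinates differ; if exactly one length is $1$, the first coordinates are of different kinds; if both exceed $1$, the indices of $\mathrm{off}$ differ. So the images differ in all combinations.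

**Step 2: for $k\ge2$, put a mark at position $k-1$ in both elements.** Choose stable $\rho_i\in\Lambda(v_i)$ for $i\le k-1$, a value $\psi\in W(\rho_{k-1})$, and $\psi_i\in W(\rho_i)\setminus\{\psi\}$ for $i<k-1$ (Lemma 2). Apply Lemma 3 with $j=k-1$ and these target values. Since $u$ and $u'$ share $v_1,\dots,v_{k-1}$, the *same* $z$ and the same $r_i$ serve for both. The components from index $k$ on do not change, so $u|_z$ and $u'|_z$ still have first difference $k$, of the same type (a) or (b). By (3) we may therefore assume that $k-1$ is the first index in $u$, and in $u'$, whose component has value $\psi$.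

**Step 3: case (a), $n=k-1<m$.** Under $u$, the letter $\mathrm{wait}_{\psi,*}$ is still waiting when the last component $v_{k-1}$ is read, so it goes to $(\mathrm{wait}_{\psi,*},\psi)$. Under $u'$ the control state after position $k-1$ is $\mathrm{st}_*$, so the image is $(\mathrm{st}_*,\cdot)$ if $m=k$, and some $(\mathrm{off}_\varphi,\cdot)$ if $m>k$. These differ.

**Step 4: case (b), $k\le\min(n,m)$ and $v_k\ne v'_k$.** Apply $\mathrm{wait}_{\psi,b_1}\cdots\mathrm{wait}_{\psi,b_{l-1}}$ with the word from (5). By (7), applicable because $k-1<n$ and $k-1<m$, only position $k$ changes. By (3) and (5) we may assume $\mathrm{val}(v_k)\ne\mathrm{val}(v_k')$. The letter $\mathrm{wait}_{\psi,*}$ is mapped by $u$ to $(\mathrm{st}_*,\mathrm{val}(v_k))$ if $n=k$, and to $(\mathrm{off}_{\mathrm{val}(v_k)},\cdot)$ if $n>k$; similarly for $u'$. As in Step 1, the images differ in all combinations.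

So $U$ acts faithfully. $\square$

**Proof of Theorem 1.** Either one of $S,T$ contains an idempotent (Section 5) or neither does (Sections 7–9). In both cases $U$ acts faithfully on $B^*$, and $R=X\sqcup Y$ (with $Y$ enlarged to contain $\Lambda(e)$ in the first case) is a finite generating set closed under the sections $|_\beta$. By Lemma 1, $U\cong\Sigma(R,B,\delta)$. In the second case $\varepsilon$ is not used and $Y$ is not enlarged, so the state set is exactly $X\sqcup Y$. $\blacksquare$

**Proof of Theorem 2(i).** The proofs of faithfulness used finiteness of $A$ and $A'$ (so that $F$, $C$ and $B$ are finite, and in Lemma 2), but never finiteness of $\Lambda(v)$, $X$ or $Y$. So for arbitrary self-similar $S,T$ the same machines give a faithful action, and $U$ is self-similar by Lemma 1. $\blacksquare$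

## 10. Free monogenic factors

**$\mathbb N=t^+$ is not an automaton semigroup.** This is known; here is the proof. Suppose it were, realized with a finite section-closed generating set over an alphabet $A$. Then $\Lambda(t)$ is finite (Section 2). Write $t|_a=t^{m_a}$ with $m_a\ge1$. Suppose $m_a\ge2$ for some $a$. By (2), for each $q\ge1$, $t^q|_a$ is a product of $q$ sections of $t$ at letters, the first of which is $t|_a$, so $t^q|_a=t^{q'}$ with $q'\ge m_a+(q-1)>q$. Hence the exponents of $t|_a,\ t|_{aa},\ t|_{aaa},\dots$ strictly increase, contradicting finiteness of $\Lambda(t)$. So $t|_a=t$ for all $a$, and $t$ acts letterwise by a single transformation. As in Lemma 2, some power of $t$ is then idempotent, which is false in $t^+$.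

So Theorem 1 does not apply to $S\star\mathbb N$. What helps instead is that $t^+$ is free: in Lemma 1 the generator $t$ may be assigned *any* map of $B$ and any sections in $U$, since any assignment to $t$ extends uniquely to a homomorphism from $t^+$. In particular a section of $t$ may be an element of $S$, and this gives a new kind of erasing, by merging.

**Proof of Theorem 2(ii).** Let $S$ be self-similar on $A$ with a finite section-closed generating set $X$, let $f:S\to\mathrm{Trans}(A)$ be its action on letters, and fix $s_0\in X$. Now $U=S\star t^+$.

**Step 1: coordinates on $U$.** By the normal form, each element of $U$ is uniquely $u=g_0\,t\,g_1\,t\cdots t\,g_n$ with $n\ge0$ and $g_i\in S\sqcup\{\emptyset\}$, where $\emptyset$ means an absent factor; the only excluded case is $n=0$, $g_0=\emptyset$. Write $u=(g_0,\dots,g_n)$. For example, $t^2s=(\emptyset,\emptyset,s)$.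

**Step 2: the letters.** Let $F^1=f(S)\sqcup\{1\}$, with $1$ a new identity acting trivially on $A$, and put $f(\emptyset)=1$. With $b\in A\sqcup\{*\}$ and $\varphi\in F^1$, the letters are:

* $D,D'$: fixed by $S$, with sections $s\mapsto s$. $D\cdot t=D'$ with $t|_D=s_0$; $D'\cdot t=D'$ with $t|_{D'}=t$.
* $w_b$: fixed by $S$, with sections $s\mapsto s$. $w_b\cdot t=(b,1)$, with section $t$.
* $(b,\varphi)$: $(b,\varphi)\cdot s=(b,\varphi f(s))$, with section $s|_{b\varphi}$ if $b\in A$ and $s$ if $b=*$. $(b,\varphi)\cdot t=\mathrm{fr}_\varphi$, with section $t$.
* $\mathrm{fr}_\varphi$: fixed by everything, with sections $s\mapsto s$, $t\mapsto t$.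

**Step 3: Lemma 1 applies.** On $D,D',w_b,\mathrm{fr}_\varphi$ the conditions for $S$ are trivial. On $(b,\varphi)$ the action condition is $\varphi f(s)f(s')=\varphi f(ss')$. The section condition is $s|_{b\varphi}\,s'|_{b\varphi f(s)}=(ss')|_{b\varphi}$, which is (2), if $b\in A$, and is trivial if $b=*$. For $t^+$ there is nothing to check. The finite set $X\cup\{t\}$ generates $U$ and is closed under these sections: sections of $x\in X$ are $x$ or sections $x|_a$, and sections of $t$ are $t$ or $s_0\in X$. It remains to prove faithfulness.

**Step 4: how the letters read $u=(g_0,\dots,g_n)$.** With $\emptyset|_b=\emptyset$ and $g|_*=g$, following a letter through $g_0,t,g_1,t,\dots$ gives: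
$$u|_D=(g_0s_0g_1,\,g_2,\dots,g_n)\quad\text{if }n\ge1,\tag{8}$$
with absent factors omitted from the product. Indeed $D$ is kept by $g_0$, the first $t$ has section $s_0$ and moves to $D'$, and there every section is unchanged. Next,
$$u|_{(b,1)}=(g_0|_b,\,g_1,\dots,g_n),\qquad (b,1)\cdot u=\begin{cases}(b,f(g_0))&n=0,\\ \mathrm{fr}_{f(g_0)}&n\ge1,\end{cases}\tag{9}$$
since $g_0$ takes $(b,1)$ to $(b,f(g_0))$ and the first $t$ takes this to $\mathrm{fr}_{f(g_0)}$, where nothing changes any more. Finally, for $n\ge1$,
$$u|_{w_b}=(g_0,\,g_1|_b,\,g_2,\dots,g_n),\qquad w_b\cdot u=\begin{cases}(b,f(g_1))&n=1,\\ \mathrm{fr}_{f(g_1)}&n\ge2,\end{cases}\tag{10}$$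
since $w_b$ passes $g_0$, becomes $(b,1)$ at the first $t$, and then (9) describes the rest.

**Step 5: separation when some coordinate differs.** Let $u=(g_0,\dots,g_n)\ne u'=(g_0',\dots,g_m')$, and suppose some $k\le\min(n,m)$ has $g_k\ne g'_k$ and $g_i=g_i'$ for $i<k$.

If $k\ge2$, apply $D^{k-1}$. By (8) used $k-1$ times, this gives $(h,g_k,\dots,g_n)$ and $(h,g_k',\dots,g_m')$ with the common $h=g_0s_0g_1s_0\cdots s_0g_{k-1}\in S$. So by (3) we may assume $k\in\{0,1\}$. Put $\ell_b=(b,1)$ if $k=0$ and $\ell_b=w_b$ if $k=1$; by (9) and (10), $\ell_b$ replaces $g_k$ by $g_k|_b$ and changes nothing else.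

If $g_k,g_k'\in S$, take a shortest word $b_1\cdots b_l\in A^*$ on which they act differently, and apply $\ell_{b_1}\cdots\ell_{b_{l-1}}$; afterwards $f(g_k)\ne f(g_k')$, as in (5). If one of $g_k,g_k'$ is $\emptyset$, then already $f(g_k)\ne f(g_k')$, since exactly one of the two is the new element $1$. Now $\ell_*$ is mapped by $u$ to $(*,f(g_k))$ or $\mathrm{fr}_{f(g_k)}$, and by $u'$ to $(*,f(g_k'))$ or $\mathrm{fr}_{f(g'_k)}$. These differ in all combinations.

**Step 6: separation when one element is a truncation of the other.** Otherwise, up to exchange, $n<m$ and $g_i=g_i'$ for all $i\le n$. If $n=0$, then by (9) the letter $(*,1)$ goes to $(*,f(g_0))$ under $u$ and to $\mathrm{fr}_{f(g_0)}$ under $u'$. If $n\ge1$, apply $D^{n-1}$ to get $(h,g_n)$ and $(h,g_n,g_{n+1}',\dots,g_m')$ with a common $h$ (with $h=g_0$, possibly $\emptyset$, if $n=1$). By (10), $w_*$ goes to $(*,f(g_n))$ under the first and to $\mathrm{fr}_{f(g_n)}$ under the second. By (3), $u$ and $u'$ are separated.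

So the action is faithful, and Lemma 1 gives $U\cong\Sigma(X\cup\{t\},B,\delta)$. That $\mathbb N$ itself is not an automaton semigroup was shown above. $\blacksquare$

**Proof of Theorem 2(iii).** If $m\ge1$, form the free product of the $m$ automaton semigroups by $m-1$ uses of Theorem 1, then add the copies of $\mathbb N$ one at a time by $k$ uses of (ii). If $m=0$ and $k\ge2$, the free product is the free semigroup of rank $k$, which is an automaton semigroup by Example 1. If $(m,k)=(0,1)$, it is $\mathbb N$, which is not an automaton semigroup. $\blacksquare$
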